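\title{Tor of two ideals in general position is bounded by lex ideals}

\begin{abstract}
Let $I,J$ be homogeneous ideals of a polynomial ring $S$ over a field of characteristic $0$, and let $g$ be a general change of coordinates. We prove that $\dim_K\operatorname{Tor}_i(S/I,S/gJ)_d\le \dim_K\operatorname{Tor}_i(S/I^{\mathrm{lex}},S/J^{\mathrm{oplex}})_d$ for all $i\ge 2$ and all $d$, where $I^{\mathrm{lex}}$ is the lex ideal with the Hilbert function of $I$ and $J^{\mathrm{oplex}}$ is the lex ideal, for the opposite order of the variables, with the Hilbert function of $J$. Together with the known cases $i=0,1$, this proves a conjecture of Caviglia and Murai. The main tool is a closed formula for $\operatorname{Tor}_i(S/B,S/C)$, $i\ge2$, when $B$ is strongly stable and $C$ is strongly stable for the opposite order. We also prove a refinement for alternating sums, show that the bound is sharp, and classify the cases of equality for strongly stable ideals.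
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field of characteristic $0$ (in particular an infinite field) and let $S=K[x_1,\dots,x_n]$ be the standard graded polynomial ring. A matrix $h=(a_{ij})\in\mathrm{GL}_n(K)$ acts on $S$ as the change of coordinates $h(x_i)=\sum_j a_{ji}x_j$. A property holds for \emph{general} $g$ if it holds for all $g$ in some nonempty Zariski open subset of $\mathrm{GL}_n(K)$. Since $K$ is infinite, a nonzero element of the coordinate ring $K[\mathrm{GL}_n]$ does not vanish on all of $\mathrm{GL}_n(K)$; hence finitely many nonempty open subsets have nonempty intersection.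

For homogeneous ideals $I,J\subset S$ put
\[T_{i,d}(I,J)=\dim_K\operatorname{Tor}^S_i(S/I,S/J)_d .\]
We ask how large $T_{i,d}(I,gJ)$ can be for general $g$ when only the Hilbert functions of $I$ and $J$ are prescribed. The lowest indices measure sums, intersections and products: $\operatorname{Tor}_0(S/I,S/J)=S/(I+J)$ and $\operatorname{Tor}_1(S/I,S/J)=(I\cap J)/IJ$, so
\begin{equation}\label{eq:low}
\begin{aligned}
T_{0,d}(I,J)&=\dim S_d-\dim I_d-\dim J_d+\dim (I\cap J)_d,\\
T_{1,d}(I,J)&=\dim (I\cap J)_d-\dim (IJ)_d .
\end{aligned}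
\end{equation}
If $J=(x_1,\dots,x_n)$, then $gJ=J$ and the numbers $T_{i,d}(I,J)$ are the graded Betti numbers of $S/I$. If $J$ is generated by $r$ independent linear forms, then $\operatorname{Tor}_i(S/I,S/gJ)$ is the Koszul homology of $S/I$ with respect to $r$ general linear forms.

Let $>_{\mathrm{lex}}$ be the lexicographic order induced by $x_1>\dots>x_n$ and let $>_{\mathrm{op}}$ be the lexicographic order induced by $x_n>\dots>x_1$. A monomial ideal $L$ is a \emph{lex ideal} if, for monomials $u,v$ of the same degree, $u\in L$ and $v>_{\mathrm{lex}}u$ imply $v\in L$; it is an \emph{opposite lex ideal} if the same holds with $>_{\mathrm{op}}$. For a homogeneous ideal $I$, let $I^{\mathrm{lex}}$ and $I^{\mathrm{oplex}}$ be the lex ideal and the opposite lex ideal with the Hilbert function of $I$. Thus $I^{\mathrm{lex}}_d$ is spanned by the $\dim I_d$ largest monomials of degree $d$ (see Remark~\ref{rem:lexideal} for the fact that these spaces form an ideal). The automorphism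
\[\rho\colon x_i\mapsto x_{n+1-i}\]
carries $>_{\mathrm{lex}}$ to $>_{\mathrm{op}}$, so $I^{\mathrm{oplex}}=\rho(I^{\mathrm{lex}})$. Finally, the initial ideal $\operatorname{in}_{\mathrm{lex}}(gI)$ is the same for all $g$ in a nonempty open set; it is the \emph{generic initial ideal} $\operatorname{Gin}_{\mathrm{lex}}(I)$, and like every initial ideal it has the Hilbert function of $I$.

Lex ideals are the natural candidates for the maximum, because they realize a Hilbert function wastefully. For $n=3$ and $I=(x_1,x_2)^2$ one has $I^{\mathrm{lex}}=(x_1^2,x_1x_2,x_1x_3,x_2^3)$, with one more generator and one more variable (Example~\ref{ex:three}). The opposite lex ideal enters because reversing the variables already puts two lex ideals in general position: $T_{i,d}(I^{\mathrm{lex}},gJ^{\mathrm{lex}})=T_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}})$ for general $g$ (Proposition~\ref{prop:sharp}). One therefore guesses that $T_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}})$ is the maximum. For $i=0,1$ this guess is false without a further hypothesis (Proposition~\ref{prop:range}).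 The following conjecture was posed in \cite{CM}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\operatorname{char}K=0$ and let $I,J\subset S$ be homogeneous ideals such that $\operatorname{Gin}_{\mathrm{lex}}(J)$ is a lex ideal. For general $g$,}
\[T_{i,d}(I,gJ)\le T_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}})\qquad\text{\emph{for all} } d\ge0 .\]

\medskip
The question is whether this holds for all $i\ge0$. Two facts are known (see \cite{CM}).
\begin{enumerate}
\item[(K1)] If $\operatorname{Gin}_{\mathrm{lex}}(J)$ is lex, then $\dim(I\cap gJ)_d\le\dim(I^{\mathrm{lex}}\cap J^{\mathrm{oplex}})_d$ for general $g$ and all $d\ge0$.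
\item[(K2)] For arbitrary $I,J$, $\dim(I\cdot gJ)_d\ge\dim(I^{\mathrm{lex}}J^{\mathrm{oplex}})_d$ for general $g$ and all $d\ge0$.
\end{enumerate}
By \eqref{eq:low} they give the conjecture for $i=0$ and $i=1$. It is also known when $J$ is generated by linear forms. We prove it in general, and for $i\ge2$ the hypothesis on $J$ is not needed. If $I$ or $J$ equals $S$, all Tor modules on both sides vanish, so \emph{all ideals in this paper are proper}.

\begin{theorem}\label{thm:main}
Let $\operatorname{char}K=0$ and let $I,J\subset S$ be arbitrary homogeneous ideals. For general $g$,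
\[T_{i,d}(I,gJ)\le T_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}})\qquad\text{for all } i\ge2 \text{ and } d\ge0 .\]
If $\operatorname{Gin}_{\mathrm{lex}}(J)$ is lex, this holds for all $i\ge0$.
\end{theorem}

The heart of the proof is an exact formula for monomial ideals. For a monomial $u\ne1$ let $\max(u)$ and $\min(u)$ be the largest and the smallest index of a variable dividing $u$, and let $G(B)$ be the set of minimal monomial generators of a monomial ideal $B$. A monomial ideal $B$ is \emph{strongly stable} if $x_iu/x_j\in B$ whenever $u\in B$ is a monomial, $x_j\mid u$ and $i<j$. A monomial ideal $C$ is \emph{opposite strongly stable} if $\rho(C)$ is strongly stable, that is, if $x_ju/x_i\in C$ whenever $u\in C$ is a monomial, $x_i\mid u$ and $i<j$. Binomial coefficients $\binom ab$ occur only with $a,b\ge0$.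

\begin{theorem}\label{thm:formula}
If $B$ is strongly stable and $C$ is opposite strongly stable, then for $i\ge2$
\[T_{i,d}(B,C)=\sum_{\substack{u\in G(B),\ m\in G(C),\ \max(u)>\min(m)\\ \deg u+\deg m=d-i+2}}\binom{\max(u)-\min(m)-1}{i-2}.\]
\end{theorem}

In words, $T_{i,d}(B,C)$ counts triples consisting of a generator $u$ of $B$, a generator $m$ of $C$ with $\min(m)<\max(u)$, and a set of $i-2$ indices strictly between $\min(m)$ and $\max(u)$. For $B=C=(x_1,\dots,x_n)$ such a triple is an $i$-element subset of $\{1,\dots,n\}$, and one recovers $\dim\operatorname{Tor}_i(K,K)=\binom ni$, concentrated in degree $i$.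

The inequality of Theorem~\ref{thm:main} splits into two finer ones. Put
\[E_{i,d}(I,J)=\sum_{k\ge0}(-1)^kT_{i+k,d}(I,J),\qquad\text{so that}\qquad T_{i,d}=E_{i,d}+E_{i+1,d}.\]

\begin{theorem}\label{thm:alt}
Let $\operatorname{char}K=0$ and let $I,J\subset S$ be arbitrary homogeneous ideals. For general $g$,
\[E_{i,d}(I,gJ)\le E_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}})\qquad\text{for all } i\ge2 \text{ and } d\ge0 .\]
If $\operatorname{Gin}_{\mathrm{lex}}(J)$ is lex, this also holds for $i=1$, and it is an equality for $i=0$.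
\end{theorem}

The proof of Theorem~\ref{thm:main} has three steps. We prove Theorem~\ref{thm:formula} in Section~\ref{sec:formula}, after working out a case in two variables in Section~\ref{sec:example}. In Section~\ref{sec:degeneration} we degenerate the pair $(I,gJ)$ to $B=\operatorname{Gin}_{\mathrm{lex}}(I)$, $C=\rho(\operatorname{Gin}_{\mathrm{lex}}(J))$, which can only increase Tor. Taking generic initial ideals again leads nowhere, since a strongly stable ideal is its own generic initial ideal (Lemma~\ref{lem:borel}); this is why a formula is needed. The summand in Theorem~\ref{thm:formula} is a nondecreasing function of $\max(u)$, and in Section~\ref{sec:lex} a lemma of Bigatti shows that such sums increase when $B$ is replaced by $B^{\mathrm{lex}}$. Section~\ref{sec:alt} proves Theorem~\ref{thm:alt} and recovers (K2), and Section~\ref{sec:equality} describes when equality holds for strongly stable ideals.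

\section{Strongly stable ideals in general position}\label{sec:stable}

We call $u\mapsto x_iu/x_j$ with $i<j$ a \emph{lowering move} and its inverse a \emph{raising move}. A lowering move makes a monomial larger for $>_{\mathrm{lex}}$, so lex ideals are strongly stable. A raising move makes a monomial larger for $>_{\mathrm{op}}$.

Tor is symmetric in its arguments, and an automorphism $h\in\mathrm{GL}_n(K)$ carries a graded free resolution of $S/I$ to one of $S/hI$. Hence
\begin{equation}\label{eq:sym}
T_{i,d}(hI,hJ)=T_{i,d}(I,J),\qquad T_{i,d}(I,J)=T_{i,d}(\rho J,\rho I),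
\end{equation}
and the same holds for $E_{i,d}$. If $B$ is strongly stable and $C$ is opposite strongly stable, then $(\rho C,\rho B)$ is a pair of the same kind, so the second identity exchanges the roles of the two ideals.

Let $\mathcal B^+$ and $\mathcal B^-$ be the groups of invertible upper and lower triangular matrices. An element of $\mathcal B^+$ sends $x_j$ to a linear combination of $x_1,\dots,x_j$; an element of $\mathcal B^-$ sends $x_j$ to a linear combination of $x_j,\dots,x_n$ in which $x_j$ has nonzero coefficient.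

\begin{lemma}\label{lem:borel}
\begin{enumerate}
\item[(a)] The sets $\mathcal B^-\mathcal B^+$ and $\mathcal B^+\rho\,\mathcal B^+$ are nonempty and open in $\mathrm{GL}_n(K)$.
\item[(b)] If $B$ is strongly stable, then $bB=B$ for all $b\in\mathcal B^+$, and $\operatorname{Gin}_{\mathrm{lex}}(B)=B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Gaussian elimination, $\mathcal B^-\mathcal B^+$ is the set of matrices whose leading principal minors are all nonzero. Since $\rho^2=1$ and $\rho\mathcal B^+\rho=\mathcal B^-$, we have $\mathcal B^+\rho\,\mathcal B^+=\rho\,\mathcal B^-\mathcal B^+$.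

(b) For a monomial $u\in B$, the polynomial $b(u)$ is a linear combination of monomials obtained from $u$ by lowering moves, so $bB\subset B$; equality holds because $b$ is injective on each $S_d$. For $g=b^-b^+\in\mathcal B^-\mathcal B^+$ we get $gB=b^-B$, and the lex-leading monomial of $b^-(u)$ is $u$. So $B\subset\operatorname{in}_{\mathrm{lex}}(gB)$, with equality because the Hilbert functions agree. By (a), such $g$ occur in the open set defining $\operatorname{Gin}_{\mathrm{lex}}(B)$.
\end{proof}

\begin{proposition}[Sharpness]\label{prop:sharp}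
If $I,J$ are strongly stable, then $T_{i,d}(I,gJ)=T_{i,d}(I,\rho J)$ for general $g$ and all $i,d$. In particular, for $i\ge2$ these numbers are given by Theorem~\ref{thm:formula}, and the bound of Theorem~\ref{thm:main} is attained for every pair of Hilbert functions, by the pair $I^{\mathrm{lex}},J^{\mathrm{lex}}$.
\end{proposition}

\begin{proof}
Let $g=b_1\rho b_2\in\mathcal B^+\rho\,\mathcal B^+$. By Lemma~\ref{lem:borel}, $I=b_1I$ and $gJ=b_1\rho J$, so \eqref{eq:sym} gives $T_{i,d}(I,gJ)=T_{i,d}(I,\rho J)$. For the last claim apply this to $I^{\mathrm{lex}},J^{\mathrm{lex}}$ and use $\rho(J^{\mathrm{lex}})=J^{\mathrm{oplex}}$.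
\end{proof}

\begin{proposition}[Range]\label{prop:range}
Without the hypothesis on $\operatorname{Gin}_{\mathrm{lex}}(J)$, the inequality of the conjecture is false in general for $i=0$ and for $i=1$. So the range $i\ge2$ in the first part of Theorem~\ref{thm:main} cannot be enlarged.
\end{proposition}

\begin{proof}
Let $n=3$ and $I=J=(x_1,x_2)^3$, so that $\dim S_3=10$ and $\dim I_3=\dim J_3=4$. For every $g$ the planes $\langle x_1,x_2\rangle$ and $\langle g(x_1),g(x_2)\rangle$ in $S_1$ share a linear form $\ell\ne0$, and $\ell^3\in(I\cap gJ)_3$. On the other hand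
\[I^{\mathrm{lex}}_3=\langle x_1^3,\ x_1^2x_2,\ x_1^2x_3,\ x_1x_2^2\rangle,\qquad J^{\mathrm{oplex}}_3=\langle x_3^3,\ x_3^2x_2,\ x_3^2x_1,\ x_3x_2^2\rangle\]
intersect in $0$. By \eqref{eq:low}, $T_{0,3}(I,gJ)\ge10-8+1=3>2=T_{0,3}(I^{\mathrm{lex}},J^{\mathrm{oplex}})$. The products $I\cdot gJ$ and $I^{\mathrm{lex}}J^{\mathrm{oplex}}$ vanish in degrees below $6$, so also $T_{1,3}(I,gJ)\ge1>0=T_{1,3}(I^{\mathrm{lex}},J^{\mathrm{oplex}})$.
\end{proof}

In this example $J$ is strongly stable, so $\operatorname{Gin}_{\mathrm{lex}}(J)=J$, which contains $x_1x_2^2$ but not the larger monomial $x_1^2x_3$.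

\section{The mechanism in two variables}\label{sec:example}

Let $S=K[x,y]$ with $x=x_1$, $y=x_2$, and take the strongly stable ideal $B=(x^2,xy,y^3)$ and the opposite strongly stable ideal $C=(y^2,xy)$. Theorem~\ref{thm:formula} predicts that $\operatorname{Tor}_2(S/B,S/C)$ has a basis indexed by the pairs $(u,m)$ with $\max(u)=2$ and $\min(m)=1$, namely $(xy,xy)$ in degree $4$ and $(y^3,xy)$ in degree $5$.

The only relation between the generators $y^2$ and $m=xy$ of $C$ is $y\cdot m=x\cdot y^2$. So $C$ has the resolution $0\to S(-3)\to S(-2)^2\to C\to0$ with first map $1\mapsto(-x,y)$, and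
\[\operatorname{Tor}_2(S/B,S/C)\cong\operatorname{Tor}_1(S/B,C)=\{f\in S/B:\ yf=0,\ xf=0\}(-3).\]
The two conditions have different origins. Put $C'=(y^2)\cong S(-2)$. Then $C/C'\cong (S/(y))(-2)$, generated by the class of $m$, and the long exact sequence of $0\to C'\to C\to C/C'\to0$ contains
\[0\to\operatorname{Tor}_1(S/B,C)\to\operatorname{Tor}_1(S/B,C/C')\xrightarrow{\ \delta\ }\operatorname{Tor}_0(S/B,C')=(S/B)(-2).\]
The middle term is $\{f\in S/B: yf=0\}(-3)$, and the relation $y\cdot m=x\cdot y^2$ shows that $\delta(f)=\pm xf$. Now the kernel of $y$ on $S/B$ is spanned by the monomials $f\notin B$ with $yf\in B$, and for such $f$ a lowering move gives $xf=x(yf)/y\in B$. So $\delta=0$: the second condition follows from the first. Here $S/B$ has the basis $1,x,y,y^2$, the monomials $f$ are $x$ and $y^2$, the products $u=yf$ are the generators $xy$ and $y^3$, and the degrees $\deg f+3=\deg u+\deg m$ are $4$ and $5$, as predicted.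

Three facts were used, and each has a general form.
\begin{enumerate}
\item[(i)] The variable $x$ kills $\operatorname{Tor}_1(S/B,S/(y))$, because $B$ is closed under lowering moves (Lemma~\ref{lem:kill}).
\item[(ii)] The classes killed by $y$ correspond to the generators of $B$ divisible by $y$ (Lemma~\ref{lem:koszul}).
\item[(iii)] The connecting map factors through multiplication by $x$, because the raising move $ym/x$ lies in $C'$ (Lemma~\ref{lem:peel} and Proposition~\ref{prop:split}).
\end{enumerate}
The argument needs the two stability conditions to point in opposite directions. For the strongly stable ideal $C=(x^2,xy)$ and $C'=(x^2)$, the roles of $x$ and $y$ are exchanged: $\delta$ is multiplication by $\pm y$ on the kernel of $x$, and $f=y$ satisfies $xf=0$ but $yf=y^2\ne0$ in $S/B$.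

\section{Tor of a strongly stable and an opposite strongly stable ideal}\label{sec:formula}

Throughout this section $B$ is strongly stable. For $0\le k\le n$ let $Q_k=(x_{k+1},\dots,x_n)$, so $Q_n=0$. We will filter $C$ with quotients of the form $S/Q_k$, so we first compute $\operatorname{Tor}_p(S/B,S/Q_k)$.

\subsection{Koszul homology with respect to the last variables}

Let $\mathcal K$ be the Koszul complex of $x_{k+1},\dots,x_n$ over $S$. It has the $S$-basis $e_\sigma$, $\sigma\subset\{k+1,\dots,n\}$, of exterior monomials, $\partial e_j=x_j$, and $\partial(e_j\wedge\xi)=x_j\xi-e_j\wedge\partial\xi$. It resolves $S/Q_k$, so $\operatorname{Tor}_p(S/B,S/Q_k)=H_p(\mathcal K/B\mathcal K)$.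

For $p\ge2$ the cycles are no longer single monomials, so fact (i) needs a null-homotopy. In a fixed multidegree that involves some $x_M$ with $M>k$, the complex $\mathcal K$ is contracted by ``divide by $x_M$ and wedge with $e_M$.'' Division by $x_M$ does not preserve $B$, but division by $x_M$ followed by multiplication by $x_k$ is a lowering move, and it does.

\begin{lemma}\label{lem:kill}
For $1\le k\le n$ and $p\ge1$ one has $x_k\cdot\operatorname{Tor}_p(S/B,S/Q_k)=0$.
\end{lemma}

\begin{proof}
Give $\mathcal K$ the $\mathbb Z^n$-grading in which $e_j$ has the multidegree of $x_j$; the differential preserves it. Write $x_\sigma=\prod_{j\in\sigma}x_j$. In multidegree $a$, the complex $\mathcal K$ has the $K$-basis $ve_\sigma$ with $x_\sigma\mid x^a$ and $v=x^a/x_\sigma$, and $B\mathcal K$ is spanned by those $ve_\sigma$ with $v\in B$. Fix $a$ such that $\mathcal K_p$ is nonzero in multidegree $a$. Since $p\ge1$, there is an index $M>k$ with $a_M>0$; fix one. On the multidegree $a$ part of $\mathcal K$ define a $K$-linear map $\eta$ by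
\[\eta(ve_\sigma)=\begin{cases}(v/x_M)\,e_M\wedge e_\sigma&\text{if } M\notin\sigma,\\ 0&\text{if }M\in\sigma.\end{cases}\]
In the first case $x_M\mid v$, because $a_M>0$ and $x_M\nmid x_\sigma$. We claim $\partial\eta+\eta\partial=\mathrm{id}$. If $M\notin\sigma$, then
\[\partial\eta(ve_\sigma)=ve_\sigma-(v/x_M)\,e_M\wedge\partial e_\sigma,\qquad \eta\partial(ve_\sigma)=(v/x_M)\,e_M\wedge\partial e_\sigma .\]
For $M\notin\tau$ we have $\eta(v\,e_M\wedge e_\tau)=0$ and
\[\eta\partial(v\,e_M\wedge e_\tau)=\eta(vx_Me_\tau)-\eta(v\,e_M\wedge\partial e_\tau)=v\,e_M\wedge e_\tau-0 .\]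
The map $x_k\eta$ sends $B\mathcal K$ into $B\mathcal K$: if $v\in B$ and $x_M\mid v$, then $x_kv/x_M\in B$ because $k<M$. Now let $\xi\in\mathcal K_p$ have multidegree $a$ and represent a cycle of $\mathcal K/B\mathcal K$, that is, $\partial\xi\in B\mathcal K$. Then $x_k\xi=\partial(x_k\eta\xi)+x_k\eta(\partial\xi)$ is a boundary modulo $B\mathcal K$.
\end{proof}

Strong stability cannot be dropped: for $B=(x_1^2,x_2^2)\subset K[x_1,x_2]$ and $k=1$, the module $\operatorname{Tor}_1(S/B,S/(x_2))$ is the kernel of $x_2$ on $S/B$, up to a shift; it contains $x_2$, and $x_1x_2\notin B$.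

Let $h^B_{p,k}(z)$ be the Hilbert series of $\operatorname{Tor}_p(S/B,S/Q_k)$. To compute it we add one variable at a time. Recall that if $H_p$ is the Koszul homology of a graded module with respect to a sequence of linear forms, and $H'_p$ is the Koszul homology after adding one more linear form $y$, then the long exact sequence $\cdots\to H_p(-1)\xrightarrow{\pm y}H_p\to H_p'\to H_{p-1}(-1)\xrightarrow{\pm y}H_{p-1}\to\cdots$ breaks into
\begin{equation}\label{eq:les}
0\to H_p/yH_p\to H'_p\to (0:_{H_{p-1}}y)(-1)\to0 .
\end{equation}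

\begin{lemma}\label{lem:koszul}
For $0\le k\le n$ and $p\ge1$,
\[h^B_{p,k}(z)=\sum_{u\in G(B),\ \max(u)>k}\binom{\max(u)-k-1}{p-1}z^{\deg u+p-1}.\]
\end{lemma}

\begin{proof}
We use descending induction on $k$, for all $p$ at once. For $k=n$ both sides are $0$. Let $k<n$ and apply \eqref{eq:les} to $H_p=\operatorname{Tor}_p(S/B,S/Q_{k+1})$ and $y=x_{k+1}$. By Lemma~\ref{lem:kill} for the index $k+1$, $x_{k+1}H_p=0$ for $p\ge1$. Hence
\[h^B_{p,k}=h^B_{p,k+1}+z\,h^B_{p-1,k+1}\quad(p\ge2),\qquad h^B_{1,k}=h^B_{1,k+1}+z\,h_N,\]
where $h_N$ is the Hilbert series of the kernel $N$ of $x_{k+1}$ on $H_0=S/(B+Q_{k+1})$.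

The space $N$ has as a basis the monomials $v\in K[x_1,\dots,x_{k+1}]$ with $v\notin B$ and $u=x_{k+1}v\in B$. Such a $u$ lies in $G(B)$. Otherwise $u/x_j\in B$ for some $x_j\mid u$. If $j=k+1$, this says $v\in B$. If $j\le k$, then $x_{k+1}$ divides $u/x_j$, and a lowering move gives $x_j(u/x_j)/x_{k+1}=v\in B$. Both contradict $v\notin B$. Conversely, if $u\in G(B)$ and $\max(u)=k+1$, then $v=u/x_{k+1}$ has the required properties. So $z\,h_N=\sum z^{\deg u}$ over all $u\in G(B)$ with $\max(u)=k+1$, which proves the case $p=1$, where every binomial coefficient is $1$.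

For $p\ge2$ and $\max(u)=j>k+1$, the generator $u$ contributes $\binom{j-k-2}{p-1}z^{\deg u+p-1}$ to $h^B_{p,k+1}$ and $\binom{j-k-2}{p-2}z^{\deg u+p-1}$ to $z\,h^B_{p-1,k+1}$; the coefficients add up to $\binom{j-k-1}{p-1}$. Generators with $\max(u)=k+1$ contribute nothing, in agreement with $\binom{0}{p-1}=0$.
\end{proof}

For $k=0$ the lemma lists the graded Betti numbers of $S/B$. In particular, for $B\ne0$ the projective dimension of $S/B$ is
\begin{equation}\label{eq:mu}
\mu(B):=\max\{\max(u):u\in G(B)\}.
\end{equation}

\subsection{Removing one generator of $C$}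

We remove the generators of $C$ one at a time. The generator $m$ to be removed must not be reachable from another generator, neither by a raising move nor after multiplying by variables of small index. The $>_{\mathrm{op}}$-smallest generator of the largest degree has this property.

\begin{lemma}\label{lem:peel}
Let $C\ne0$ be opposite strongly stable. Let $m$ be the $>_{\mathrm{op}}$-smallest among the elements of $G(C)$ of maximal degree, let $k=\min(m)$, and let $C'$ be the ideal generated by $G(C)\setminus\{m\}$. Then
\begin{enumerate}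
\item[(a)] $x_jm/x_k\in C'$ for every $j>k$;
\item[(b)] $C':m=Q_k$;
\item[(c)] $C'$ is opposite strongly stable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The monomial $x_jm/x_k$ lies in $C$. It has the degree of $m$ and is different from $m$, so it is not divisible by $m$. Hence it is divisible by another generator.

(b) By (a), $x_jm=x_k(x_jm/x_k)\in C'$ for $j>k$, so $Q_k\subset C':m$. The ideal $C':m$ is monomial, so if it were larger than $Q_k$, there would be a monomial $w\in K[x_1,\dots,x_k]$ and a generator $m'\in G(C)\setminus\{m\}$ with $m'\mid mw$. Write $m=x_k^am_+$ and $m'=m'_-m'_+$, where $m'_-$ involves only variables of index $\le k$ and $m_+,m'_+$ only variables of index $>k$. Comparing the variables of index $>k$ in $m'\mid mw$ gives $m'_+\mid m_+$. The monomial $q=m/m'_+$ involves only variables of index $\ge k$, and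
\[\deg q=\deg m-\deg m'_+\ge\deg m'-\deg m'_+=\deg m'_- .\]
Choose $q'\mid q$ with $\deg q'=\deg m'_-$. Replace the factors of $m'_-$, which have index $\le k$, one by one by the factors of $q'$, which have index $\ge k$. Each replacement is a raising move or does nothing, so $q'm'_+\in C$. Since $q'm'_+$ divides the minimal generator $m$, we get $q'm'_+=m$. Thus $\deg m'=\deg m$, and $m$ arises from $m'\ne m$ by raising moves, so $m>_{\mathrm{op}}m'$. This contradicts the choice of $m$.

(c) Let $u=m'w$ with $m'\in G(C)\setminus\{m\}$, let $x_i\mid u$ and $j>i$. If $x_i\mid w$, then $m'$ divides $x_ju/x_i$. Otherwise $x_i\mid m'$, and it suffices to show $x_jm'/x_i\in C'$. This monomial lies in $C$; if it is not in $C'$, it is divisible by $m$. As $\deg m'\le\deg m$, it then equals $m$, so $\deg m'=\deg m$ and $m>_{\mathrm{op}}m'$, again a contradiction.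
\end{proof}

\begin{proposition}\label{prop:split}
Let $B$ be strongly stable and let $C,C',m,k$ be as in Lemma~\ref{lem:peel}. For all $p\ge0$ there is an exact sequence
\[0\to\operatorname{Tor}_p(S/B,C')\to\operatorname{Tor}_p(S/B,C)\to\operatorname{Tor}_p(S/B,S/Q_k)(-\deg m)\to0 .\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:peel}(b), $C'\cap Sm=Q_km$. Since $C=C'+Sm$, the inclusions give a map of exact sequences
\[\begin{array}{ccccccccc}
0&\to&Q_km&\to&Sm&\to&Sm/Q_km&\to&0\\
&&\ \downarrow\iota&&\downarrow&&\ \downarrow\cong&&\\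
0&\to&C'&\to&C&\to&C/C'&\to&0
\end{array}\]
and $Sm/Q_km\cong(S/Q_k)(-\deg m)$. We must show that the connecting maps $\delta\colon\operatorname{Tor}_{p+1}(S/B,C/C')\to\operatorname{Tor}_p(S/B,C')$ of the bottom row vanish for all $p\ge0$. By naturality $\delta=\iota_*\circ\delta'$, where $\delta'$ is the connecting map of the top row and $\iota_*=\operatorname{Tor}_p(S/B,\iota)$. The module $Q_km$ is generated by the monomials $x_jm$, $j>k$, so by Lemma~\ref{lem:peel}(a) division by $x_k$ is a well-defined $S$-linear map $\varphi\colon Q_km\to C'$, and $\iota=x_k\varphi$. All maps involved are $S$-linear, so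
\[\delta=x_k\,\varphi_*\circ\delta'=\varphi_*\circ\delta'\circ x_k .\]
Multiplication by $x_k$ is zero on $\operatorname{Tor}_{p+1}(S/B,S/Q_k)$ by Lemma~\ref{lem:kill}, since $p+1\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
By Lemma~\ref{lem:peel}(c) we can induct on $|G(C)|$, starting from $C=0$; note that $G(C')=G(C)\setminus\{m\}$. Proposition~\ref{prop:split} shows that $\operatorname{Tor}_p(S/B,C)$ has Hilbert series $\sum_{m\in G(C)}z^{\deg m}h^B_{p,\min(m)}(z)$. For $i\ge2$ the sequence $0\to C\to S\to S/C\to0$ gives $\operatorname{Tor}_i(S/B,S/C)\cong\operatorname{Tor}_{i-1}(S/B,C)$, because $\operatorname{Tor}_i(S/B,S)$ and $\operatorname{Tor}_{i-1}(S/B,S)$ vanish. Hence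
\begin{equation}\label{eq:series}
\sum_dT_{i,d}(B,C)\,z^d=\sum_{m\in G(C)}z^{\deg m}\,h^B_{i-1,\min(m)}(z),
\end{equation}
and Lemma~\ref{lem:koszul} with $p=i-1\ge1$ gives the formula.
\end{proof}

The condition $i\ge2$ was used twice, in the dimension shift and in Lemma~\ref{lem:koszul}. It is the source of the range $i\ge2$ in Theorem~\ref{thm:main}.

\begin{example}\label{ex:three}
Let $n=3$, $I=J=(x_1,x_2)^2$ and $L=(x_1^2,x_1x_2,x_1x_3,x_2^3)$. In each degree $d\ge2$ the monomials outside $I$ are $x_1x_3^{d-1},x_2x_3^{d-1},x_3^d$, and those outside $L$ are the three lex-smallest ones, $x_2^2x_3^{d-2},x_2x_3^{d-1},x_3^d$. So $L=I^{\mathrm{lex}}$. The generators of $I$ have $\max\le2$ and those of $\rho J=(x_2,x_3)^2$ have $\min\ge2$, so $T_{i,d}(I,gJ)=0$ for $i\ge2$ and general $g$, by Proposition~\ref{prop:sharp} and Theorem~\ref{thm:formula}. For $L$ and $\rho L=(x_3^2,x_2x_3,x_1x_3,x_2^3)$ the pairs $(u,m)$ with $\max(u)>\min(m)$ are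
\[(x_1x_3,x_2x_3),\quad(x_1x_2,x_1x_3),\quad(x_1x_3,x_1x_3),\quad(x_1x_3,x_2^3),\quad(x_2^3,x_1x_3).\]
Hence $T_{2,4}(L,\rho L)=3$ and $T_{2,5}(L,\rho L)=2$. Only the third pair has an index strictly between $\min(m)$ and $\max(u)$, so $T_{3,5}(L,\rho L)=1$. All other $T_{i,d}(L,\rho L)$ with $i\ge2$ vanish.
\end{example}

\section{Degeneration to monomial ideals}\label{sec:degeneration}

We want to compare Tor across a family in which both ideals move. It is convenient to compute Tor from one complex whose terms depend only on the two Hilbert functions; then all information lies in the ranks of the differentials.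

For homogeneous ideals $I,J$ let $\mathcal D(I,J)$ be the Koszul complex of the elements $x_j\otimes1-1\otimes x_j$, $1\le j\le n$, over the graded ring $S/I\otimes_KS/J$. Then
\begin{equation}\label{eq:diag}
H_i(\mathcal D(I,J))\cong\operatorname{Tor}_i^S(S/I,S/J)
\end{equation}
as graded vector spaces. Indeed, let $P=S\otimes_KS$. The elements $x_j\otimes1-1\otimes x_j$ form a regular sequence in $P$ with quotient $S$, so the left side is $\operatorname{Tor}_i^P(S,S/I\otimes_KS/J)$. If $F,F'$ are free resolutions of $S/I$, $S/J$ over $S$, then $F\otimes_KF'$ is a free resolution of $S/I\otimes_KS/J$ over $P$, and $S\otimes_P(F\otimes_KF')=F\otimes_SF'$ computes the right side.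

The dimension $\gamma_{k,d}=\binom nk\dim(S/I\otimes_KS/J)_{d-k}$ of $\mathcal D(I,J)_k$ in degree $d$ depends only on the Hilbert functions of $I$ and $J$. Let $r_{k,d}(I,J)$ be the rank of $\partial_k\colon\mathcal D_k\to\mathcal D_{k-1}$ in degree $d$, so $r_{0,d}=0$ and $r_{k,d}=0$ for $k>n$. Then \eqref{eq:diag} gives the first of the following identities, and the second follows because the ranks telescope:
\begin{equation}\label{eq:ranks}
T_{i,d}=\gamma_{i,d}-r_{i,d}-r_{i+1,d},\qquad E_{i,d}=\sum_{k\ge i}(-1)^{k-i}\gamma_{k,d}-r_{i,d}.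
\end{equation}
So $E_{i,d}$ records the rank of a single differential, while $T_{i,d}$ mixes two. In particular $E_{0,d}$ depends only on the Hilbert functions of $I$ and $J$, and $r_{k,d}(hI,hJ)=r_{k,d}(I,J)$ for $h\in\mathrm{GL}_n(K)$ by \eqref{eq:sym}.

Ranks are lower semicontinuous, so for each fixed $(k,d)$ the rank $r_{k,d}(I,gJ)$ is maximal on an open set of $g$. The difficulty is that there are infinitely many degrees $d$, while we need one open set. This is supplied by generic freeness \cite[Theorem 14.4]{Eis}: if $R$ is a Noetherian domain and $W$ is a finitely generated module over a finitely generated $R$-algebra, then there is $0\ne a\in R$ such that $W_a$ is a free $R_a$-module.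

We also recall the flat family attached to a weight. Let $\omega\in\mathbb Z^n$. For $0\ne f=\sum c_ax^a$ let $b$ be the largest value of $\omega\cdot a$ with $c_a\neq0$, let $\operatorname{in}_\omega(f)$ be the sum of the terms with $\omega\cdot a=b$, and let $\tilde f=\sum c_as^{\,b-\omega\cdot a}x^a\in S[s]$. For a homogeneous ideal $I$ let $\operatorname{in}_\omega(I)\subset S$ and $\tilde I\subset S[s]$ be generated by all $\operatorname{in}_\omega(f)$ and all $\tilde f$ with $0\neq f\in I$. The ideal $\tilde I$ is homogeneous for $\deg s=0$. By \cite[Theorem 15.17]{Eis}, $S[s]/\tilde I$ is a free $K[s]$-module; its fiber at $s=0$ is $S/\operatorname{in}_\omega(I)$, and its fiber at $s=c\ne0$ is $S/\lambda(c)I$ with $\lambda(c)=\operatorname{diag}(c^{-\omega_1},\dots,c^{-\omega_n})$. Each graded piece is a finitely generated direct summand, hence free of finite rank; in particular $\operatorname{in}_\omega(I)$ has the Hilbert function of $I$. Moreover $\omega$ can be chosen with $\operatorname{in}_\omega(I)=\operatorname{in}_{\mathrm{lex}}(I)$. To see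 this, take a homogeneous lex Gr\"obner basis of $I$ in degrees $\le D$ and put $\omega_j=(D+1)^{n-j}$. If $x^a>_{\mathrm{lex}}x^{a'}$ have the same degree $\le D$ and first differ at index $j$, then $j<n$ and $\omega\cdot(a-a')\ge(D+1)^{n-j}-D(D+1)^{n-j-1}>0$. So $\operatorname{in}_\omega$ picks the lex-leading term of each basis element, $\operatorname{in}_{\mathrm{lex}}(I)\subset\operatorname{in}_\omega(I)$, and the Hilbert functions agree.

\begin{lemma}\label{lem:semi}
Let $I,J$ be homogeneous ideals. There is a nonempty open set $U\subset\mathrm{GL}_n(K)$ with the following properties.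
\begin{enumerate}
\item[(a)] For all $i,d$ the number $T_{i,d}(I,gJ)$ is constant for $g\in U$. For $g\in U$ and $h\in\mathrm{GL}_n(K)$ one has $T_{i,d}(I,gJ)\le T_{i,d}(I,hJ)$ and $E_{i,d}(I,gJ)\le E_{i,d}(I,hJ)$.
\item[(b)] Let $B=\operatorname{Gin}_{\mathrm{lex}}(I)$ and $C=\rho(\operatorname{Gin}_{\mathrm{lex}}(J))$. For $g\in U$ and all $i,d$ one has $T_{i,d}(I,gJ)\le T_{i,d}(B,C)$ and $E_{i,d}(I,gJ)\le E_{i,d}(B,C)$.
\end{enumerate}
\end{lemma}

\begin{proof}
All pairs in the statement have the same Hilbert functions. By \eqref{eq:ranks} it suffices to find $U$ such that for all $k,d$ the rank $r_{k,d}(I,gJ)$ is constant on $U$ and is at least $r_{k,d}(I,hJ)$ and $r_{k,d}(B,C)$.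

(a) The ring isomorphism $g^{-1}\colon S/gJ\to S/J$ identifies $\mathcal D(I,gJ)$ with the Koszul complex of the elements $x_j\otimes1-1\otimes g^{-1}(x_j)$ over the fixed ring $M=S/I\otimes_KS/J$. The entries of $g^{-1}$ are elements of the Noetherian domain $R=K[\mathrm{GL}_n]$, so these complexes are the fibers of one Koszul complex $\mathcal G$ over the finitely generated $R$-algebra $R\otimes_KM$. In degree $d$, the differential $\partial_k$ of $\mathcal G$ is a matrix with entries in $R$. Apply generic freeness to the finitely many modules $W_k=\operatorname{coker}\partial_k$, $1\le k\le n$, and multiply the elements obtained: there is $0\ne a\in R$ with all $(W_k)_a$ free over $R_a$. The degree $d$ part of $(W_k)_a$ is a finitely generated direct summand, hence a finitely generated projective module over the domain $R_a$, and so all its fibers have the same dimension $w_{k,d}$. Cokernels commute with passing to fibers. Therefore $r_{k,d}(I,gJ)=\gamma_{k-1,d}-w_{k,d}$ for all $g$ in the nonempty open set $U=\{g:a(g)\ne0\}$.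

Fix $h,k,d$ and a minor $b\in R$ of size $r_{k,d}(I,hJ)$ of the matrix of $\partial_k$ in degree $d$ with $b(h)\ne0$. There is $g'$ with $a(g')b(g')\ne0$. Then $g'\in U$ and $r_{k,d}(I,g'J)\ge r_{k,d}(I,hJ)$, and the left side is the common value on $U$.

(b) Choose $g_1,g_2$ with $\operatorname{in}_{\mathrm{lex}}(g_1I)=B$ and $\operatorname{in}_{\mathrm{lex}}(g_2J)=\rho C$, and weights $\omega,\omega'$ that realize these initial ideals. Let $\tilde I,\tilde J\subset S[s]$ be the families attached to $(g_1I,\omega)$ and $(g_2J,\omega')$. The fibers of $S[s]/\tilde I$ and $S[s]/\rho\tilde J$ are $S/B$ and $S/C$ at $s=0$, and at $s=c\ne0$ they are $S/I_c$ and $S/J_c$ with $I_c=\lambda(c)g_1I$ and $J_c=\rho\lambda'(c)g_2J$. The Koszul complex of the elements $x_j\otimes1-1\otimes x_j$ over $S[s]/\tilde I\otimes_{K[s]}S[s]/\rho\tilde J$ is, in each degree, a complex of finitely generated free $K[s]$-modules, with fiber $\mathcal D(B,C)$ at $0$ and $\mathcal D(I_c,J_c)$ at $c\ne0$. Fix $k,d$. A minor that is nonzero at $s=0$ is a nonzero polynomial in $s$, hence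 nonzero at some $c\ne0$. For this $c$ put $h=(\lambda(c)g_1)^{-1}\rho\lambda'(c)g_2$. Then for $g\in U$
\[r_{k,d}(B,C)\le r_{k,d}(I_c,J_c)=r_{k,d}(I,hJ)\le r_{k,d}(I,gJ).\qedhere\]
\end{proof}

In characteristic $0$, generic initial ideals are strongly stable, by the theorem of Galligo and Bayer--Stillman \cite[Theorems 15.20 and 15.23]{Eis}. So in Lemma~\ref{lem:semi}(b) the ideal $B$ is strongly stable and $C$ is opposite strongly stable.

\begin{remark}
This is the only point where our argument uses $\operatorname{char}K=0$ beyond the fact that $K$ is infinite. In characteristic $2$ the ideal $(x_1^2,x_2^2)\subset K[x_1,x_2]$ is fixed by $\mathrm{GL}_2(K)$, so it is its own generic initial ideal, and we saw that the conclusion of Lemma~\ref{lem:kill} fails for it.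
\end{remark}

\section{Comparison with lex ideals}\label{sec:lex}

Theorem~\ref{thm:formula} is a sum over generators, while $B$ and $B^{\mathrm{lex}}$ are related through all their monomials of a given degree. We first express the distribution of $\max(u)$ on $G(B)$ by such monomial counts.

Let $A$ be a set of monomials of degree $e\ge0$ in $x_1,\dots,x_N$. It is \emph{strongly stable} if it is closed under lowering moves, and a \emph{lex segment} if it consists of the $|A|$ lex-largest monomials of degree $e$ in $x_1,\dots,x_N$. Lex segments are strongly stable, and of two lex segments of the same degree the smaller is contained in the larger. Put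
\[\nu_t(A)=|A\cap K[x_1,\dots,x_t]|,\qquad \nabla A=\{x_lw:\ 1\le l\le N,\ w\in A\}.\]

\begin{lemma}\label{lem:shadow}
\begin{enumerate}
\item[(a)] If $A$ is strongly stable, then for $1\le j\le N$ the map $v\mapsto v/x_j$ is a bijection from $\{v\in\nabla A:\max(v)=j\}$ to $A\cap K[x_1,\dots,x_j]$. Hence $|\nabla A|=\sum_{j=1}^N\nu_j(A)$.
\item[(b)] \textup{(Macaulay)} If $A$ is a lex segment, so is $\nabla A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $v=x_lw$ with $w\in A$ and $\max(v)=j$. If $l=j$, then $v/x_j=w\in A$. If $l<j$, then $x_j\mid w$ and $v/x_j=x_lw/x_j\in A$. The inverse map is multiplication by $x_j$.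

(b) Write a monomial as the weakly increasing sequence of the indices of its factors. For monomials of the same degree, $v'>_{\mathrm{lex}}v$ means that $v'$ has the smaller entry at the first position where the sequences differ. Deleting the last entries shows that $v'>_{\mathrm{lex}}v$ implies $v'/x_{\max(v')}\ge_{\mathrm{lex}}v/x_{\max(v)}$. If $v\in\nabla A$, then $v/x_{\max(v)}\in A$ by (a), so $v'/x_{\max(v')}\in A$ and $v'\in\nabla A$.
\end{proof}

Among strongly stable sets of a given size, the lex segment has the fewest monomials in the first $t$ variables. This is \cite[Theorem 2.1]{Big}; we include a proof.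

\begin{lemma}[Bigatti]\label{lem:bigatti}
Let $A$ be a strongly stable set of monomials of degree $e$ in $x_1,\dots,x_N$, and let $\Lambda$ be a lex segment of degree $e$ with $|\Lambda|\le|A|$. Then $\nu_t(\Lambda)\le\nu_t(A)$ for all $1\le t\le N$.
\end{lemma}

\begin{proof}
We induct on $N$, for all $e$ at once. The case $t=N$ is the hypothesis, and it covers $N=1$. Let $N\ge2$. The essential case is $t=N-1$. To compare $A$ with $\Lambda$ we replace $A$ by a set of the same size whose slices with respect to $x_N$ are lex segments.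

Write $A=\bigsqcup_ix_N^iA_i$ with $A_i$ a set of monomials of degree $e-i$ in $x_1,\dots,x_{N-1}$, and let $\nabla'$ denote $\nabla$ in these $N-1$ variables. Each $A_i$ is strongly stable, and $\nabla'A_{i+1}\subset A_i$ by the moves $x_N\to x_l$. Let $A_i^*$ be the lex segment of degree $e-i$ in $x_1,\dots,x_{N-1}$ with $|A_i^*|=|A_i|$. By Lemma~\ref{lem:shadow}(a) and induction,
\[|\nabla'A^*_{i+1}|=\sum_{j<N}\nu_j(A^*_{i+1})\le\sum_{j<N}\nu_j(A_{i+1})=|\nabla'A_{i+1}|\le|A_i|=|A_i^*| .\]
By Lemma~\ref{lem:shadow}(b), $\nabla'A_{i+1}^*\subset A_i^*$. Hence $A^*=\bigsqcup_ix_N^iA_i^*$ is strongly stable, and $|A^*|=|A|$.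

The set $\Lambda_0=\Lambda\cap K[x_1,\dots,x_{N-1}]$ is a lex segment in $N-1$ variables. Suppose $|\Lambda_0|>|A_0|=|A_0^*|$. Then there is $w\in\Lambda_0\setminus A_0^*$, and $w$ is lex-smaller than every element of $A_0^*$. Let $v=v'x_N^i\in A^*$ with $v'\in A_i^*$. By strong stability $v'x_{N-1}^i\in A_0^*$, so $v'x_{N-1}^i>_{\mathrm{lex}}w$. These are distinct monomials of the same degree in $x_1,\dots,x_{N-1}$, so their exponents first differ at an index $<N-1$. At such indices $v$ and $v'x_{N-1}^i$ have the same exponents, so $v>_{\mathrm{lex}}w$. Thus $A^*\subset\Lambda\setminus\{w\}$ and $|A|<|\Lambda|$, a contradiction. So $|\Lambda_0|\le|A_0|$, which is the case $t=N-1$. For $t<N-1$ apply induction to $A_0$ and $\Lambda_0$.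
\end{proof}

From now on $N=n$. For a monomial ideal $B$ we write $B_e$ also for its set of monomials of degree $e$; it is empty for $e\le0$, since $B$ is proper.

\begin{remark}\label{rem:lexideal}
Let $B=\operatorname{Gin}_{\mathrm{lex}}(I)$ and let $\Lambda_e$ be the lex segment with $|\Lambda_e|=|B_e|$. The two lemmas give $|\nabla\Lambda_e|\le|\nabla B_e|\le|B_{e+1}|$, hence $\nabla\Lambda_e\subset\Lambda_{e+1}$. So the sets $\Lambda_e$ span an ideal, which is $I^{\mathrm{lex}}$.
\end{remark}

For a function $\phi\colon\{1,\dots,n\}\to\mathbb R$ and a set $A$ of monomials of one positive degree put $\phi(A)=\sum_{u\in A}\phi(\max(u))$, with $\phi(\emptyset)=0$. Let $B$ be strongly stable. Since $G(B)_e=B_e\setminus\nabla B_{e-1}$, Lemma~\ref{lem:shadow}(a) gives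
\begin{equation}\label{eq:gens}
\phi(G(B)_e)=\phi(B_e)-\sum_{j=1}^n\phi(j)\,\nu_j(B_{e-1}).
\end{equation}
Writing $\phi(j)=\phi(n)-\sum_{t=j}^{n-1}(\phi(t+1)-\phi(t))$ and summing over $u\in B_e$ gives $\phi(B_e)=\phi(n)|B_e|-\sum_{t=1}^{n-1}(\phi(t+1)-\phi(t))\,\nu_t(B_e)$. For $L=B^{\mathrm{lex}}$ we have $|L_e|=|B_e|$, so
\begin{equation}\label{eq:abel}
\phi(L_e)-\phi(B_e)=\sum_{t=1}^{n-1}\bigl(\phi(t+1)-\phi(t)\bigr)\bigl(\nu_t(B_e)-\nu_t(L_e)\bigr).
\end{equation}

\begin{lemma}\label{lem:phi}
Let $B$ be strongly stable, $L=B^{\mathrm{lex}}$, and let $\phi\colon\{1,\dots,n\}\to\mathbb R_{\ge0}$ be nondecreasing. Then $\phi(G(B)_e)\le\phi(G(L)_e)$ for all $e$.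
\end{lemma}

\begin{proof}
Apply \eqref{eq:gens} to $B$ and to $L$. By \eqref{eq:abel}, Lemma~\ref{lem:bigatti} in degree $e$ and monotonicity of $\phi$, we have $\phi(B_e)\le\phi(L_e)$. By Lemma~\ref{lem:bigatti} in degree $e-1$ and $\phi\ge0$, the subtracted term is at least as large for $B$ as for $L$.
\end{proof}

The functions we need are, for $1\le k\le n$ and $p\ge1$,
\[\phi_{k,p}(j)=\binom{j-k-1}{p-1}\ \text{ for } j>k,\qquad \phi_{k,p}(j)=0\ \text{ for } j\le k .\]
Their increments are as follows. For $p=1$, $\phi_{k,1}(t+1)-\phi_{k,1}(t)$ is $1$ if $t=k$ and $0$ otherwise. For $p\ge2$, Pascal's rule and $\phi_{k,p}(k+1)=0$ give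
\begin{equation}\label{eq:incr}
\phi_{k,p}(t+1)-\phi_{k,p}(t)=\binom{t-k-1}{p-2}\ \text{ for } t>k,\qquad 0\ \text{ for } t\le k .
\end{equation}
So each $\phi_{k,p}$ is nonnegative and nondecreasing.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $i\ge2$. For $B$ strongly stable and $C$ opposite strongly stable, Theorem~\ref{thm:formula} reads
\[T_{i,d}(B,C)=\sum_{m\in G(C)}\phi_{\min(m),\,i-1}\bigl(G(B)_{d-\deg m-i+2}\bigr),\]
so Lemma~\ref{lem:phi} gives $T_{i,d}(B,C)\le T_{i,d}(B^{\mathrm{lex}},C)$. Take $B=\operatorname{Gin}_{\mathrm{lex}}(I)$, $C=\rho(\operatorname{Gin}_{\mathrm{lex}}(J))$ and $U$ as in Lemma~\ref{lem:semi}. Then $B^{\mathrm{lex}}=I^{\mathrm{lex}}$ and $(\rho C)^{\mathrm{lex}}=J^{\mathrm{lex}}$. We apply the inequality to the pair $(B,C)$ and then, using \eqref{eq:sym}, to the pair $(\rho C,\rho I^{\mathrm{lex}})$. For $g\in U$ and all $d$,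
\begin{equation}\label{eq:chain}
\begin{aligned}
T_{i,d}(I,gJ)&\le T_{i,d}(B,C)\le T_{i,d}(I^{\mathrm{lex}},C)=T_{i,d}(\rho C,\rho I^{\mathrm{lex}})\\
&\le T_{i,d}(J^{\mathrm{lex}},\rho I^{\mathrm{lex}})=T_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}}).
\end{aligned}
\end{equation}
No hypothesis on $J$ was used. If $\operatorname{Gin}_{\mathrm{lex}}(J)$ is lex, then \eqref{eq:low} with (K1) gives the case $i=0$, and \eqref{eq:low} with (K1) and (K2) gives the case $i=1$, for general $g$ and all $d$. The intersection of $U$ with the open sets in (K1) and (K2) works for all $i\ge0$.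
\end{proof}

\section{Alternating sums}\label{sec:alt}

The proof of Lemma~\ref{lem:phi} used Lemma~\ref{lem:bigatti} in two degrees, $e$ and $e-1$. These two contributions correspond to the summands in $T_{i,d}=E_{i,d}+E_{i+1,d}$, and the next lemma separates them.

\begin{lemma}\label{lem:Ediff}
Let $B$ be strongly stable, $L=B^{\mathrm{lex}}$, let $C$ be opposite strongly stable and $i\ge2$. Put $\delta_{k,p}(e)=\phi_{k,p}(L_e)-\phi_{k,p}(B_e)$. Then $\delta_{k,p}(e)\ge0$, and
\[E_{i,d}(L,C)-E_{i,d}(B,C)=\sum_{m\in G(C)}\delta_{\min(m),\,i-1}(d-\deg m-i+2).\]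
\end{lemma}

\begin{proof}
Nonnegativity follows from \eqref{eq:abel} and Lemma~\ref{lem:bigatti}. Fix $1\le k\le n$ and $p\ge1$. The identity $\sum_{a=0}^{r-1}\binom a{p-1}=\binom rp$ gives $\sum_{j=1}^n\phi_{k,p}(j)=\binom{n-k}p$ and $\sum_{j<l}\phi_{k,p}(j)=\phi_{k,p+1}(l)$ for $1\le l\le n$. A monomial $w\in B_{e-1}$ is counted by $\nu_j(B_{e-1})$ exactly when $j\ge\max(w)$. Therefore
\[\sum_{j=1}^n\phi_{k,p}(j)\,\nu_j(B_{e-1})=\sum_{w\in B_{e-1}}\ \sum_{j\ge\max(w)}\phi_{k,p}(j)=\binom{n-k}p|B_{e-1}|-\phi_{k,p+1}(B_{e-1}).\]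
Fix a degree $c$ and put $\alpha_p=\phi_{k,p}(B_{c-p+1})$ and $\beta_p=\binom{n-k}p|B_{c-p}|$. By Lemma~\ref{lem:koszul}, the coefficient of $z^c$ in $h^B_{p,k}$ is $\phi_{k,p}(G(B)_{c-p+1})$, and by \eqref{eq:gens} and the last display this equals $\alpha_p+\alpha_{p+1}-\beta_p$. Since $\alpha_p=\beta_p=0$ for $p>n-k$, the coefficient of $z^c$ in $\sum_{q\ge0}(-1)^qh^B_{p+q,k}$ is $\alpha_p-\sum_{q\ge0}(-1)^q\beta_{p+q}$. The numbers $\beta_p$ are the same for $B$ and $L$. Now take $p=i-1$, $k=\min(m)$, $c=d-\deg m$, and sum over $m\in G(C)$ using \eqref{eq:series}.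
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:alt}]
For $i\ge2$, Lemma~\ref{lem:Ediff} gives $E_{i,d}(B,C)\le E_{i,d}(B^{\mathrm{lex}},C)$ for every strongly stable $B$ and opposite strongly stable $C$. Together with Lemma~\ref{lem:semi}(b) and \eqref{eq:sym}, this shows that the chain \eqref{eq:chain} holds with $E$ in place of $T$. The number $E_{0,d}$ depends only on the Hilbert functions by \eqref{eq:ranks}. Finally $E_{1,d}=T_{0,d}-E_{0,d}$, so the case $i=1$ is the case $i=0$ of Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}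
By \eqref{eq:low},
\[E_{2,d}(I,gJ)=T_{1,d}-T_{0,d}+E_{0,d}=\bigl(E_{0,d}+\dim I_d+\dim J_d-\dim S_d\bigr)-\dim(I\cdot gJ)_d,\]
and the term in parentheses depends only on the Hilbert functions. So the case $i=2$ of Theorem~\ref{thm:alt} is equivalent to the product inequality (K2), which is thereby reproved; the proof for $i\ge2$ used neither (K1) nor (K2).
\end{remark}

\section{Equality and rigidity for strongly stable ideals}\label{sec:equality}

Lemma~\ref{lem:Ediff} and \eqref{eq:abel} write the gap in Theorem~\ref{thm:alt} as a sum of nonnegative terms, so for strongly stable ideals equality can be read off term by term. Recall $\mu$ from \eqref{eq:mu} and $Q_t=(x_{t+1},\dots,x_n)$.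

\begin{theorem}\label{thm:equality}
Let $I,J$ be nonzero strongly stable ideals, let $i\ge2$, and let $g$ be general. The following are equivalent.
\begin{enumerate}
\item[(1)] $T_{i,d}(I,gJ)=T_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}})$ for all $d$.
\item[(2)] $E_{i,d}(I,gJ)=E_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}})$ for all $d$.
\item[(3)] For all $t<n$ with $t\ge n-\mu(J)+i-1$, the ideals $I+Q_t$ and $I^{\mathrm{lex}}+Q_t$ have the same Hilbert function; and for all $t<n$ with $t\ge n-\mu(I^{\mathrm{lex}})+i-1$, the ideals $J+Q_t$ and $J^{\mathrm{lex}}+Q_t$ have the same Hilbert function.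
\end{enumerate}
In particular, equality in \textup{(1)} for some $i\ge2$ implies equality for all larger indices.
\end{theorem}

\begin{proof}
By Proposition~\ref{prop:sharp} we may replace $gJ$ by $C=\rho J$. Let $L=I^{\mathrm{lex}}$. By \eqref{eq:sym},
\[E_{i,d}(L,\rho J^{\mathrm{lex}})-E_{i,d}(I,C)=\bigl[E_{i,d}(L,C)-E_{i,d}(I,C)\bigr]+\bigl[E_{i,d}(J^{\mathrm{lex}},\rho L)-E_{i,d}(J,\rho L)\bigr],\]
and both brackets are nonnegative by Lemma~\ref{lem:Ediff}. So (2) holds if and only if both brackets vanish for all $d$.

Consider the first bracket. Put $p=i-1$ and $\mathcal M=\{\min(m):m\in G(C)\}$. For fixed $m$, the degree $e=d-\deg m-i+2$ takes every positive value as $d$ varies. By Lemma~\ref{lem:Ediff} the bracket vanishes for all $d$ if and only if $\delta_{k,p}(e)=0$ for all $k\in\mathcal M$ and all $e$. By \eqref{eq:abel} and Lemma~\ref{lem:bigatti}, $\delta_{k,p}(e)=0$ means that $\nu_t(I_e)=\nu_t(L_e)$ for every $t<n$ at which the increment $\phi_{k,p}(t+1)-\phi_{k,p}(t)$ is positive. These $t$ are $t=k$ if $p=1$, and $t\ge k+p-1$ if $p\ge2$,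 by \eqref{eq:incr}.

The smallest element of $\mathcal M$ is $k_0=n+1-\mu(J)$, since $\min(\rho u)=n+1-\max(u)$. For $p\ge2$, the values of $t$ that occur for some $k\in\mathcal M$ are therefore $k_0+i-2\le t<n$. For $p=1$ the same description holds provided $\mathcal M=\{k_0,k_0+1,\dots,n\}$, which we now show. Let $k\in\mathcal M$ with $k<n$, and let $m=x_k^am_+\in G(C)$ with $a\ge1$ and $m_+$ in variables of index $>k$. Raising moves give $x_{k+1}^am_+\in C$, so this monomial is divisible by some $m''\in G(C)$. If $x_{k+1}\nmid m''$, then $m''$ divides $m_+$, a proper divisor of $m$, contradicting $m\in G(C)$. So $\min(m'')=k+1\in\mathcal M$.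

For a monomial ideal $I$, the quotient $S/(I+Q_t)$ has as a basis the monomials of $K[x_1,\dots,x_t]$ outside $I$. Hence $\nu_t(I_e)=\nu_t(L_e)$ for all $e$ if and only if $I+Q_t$ and $L+Q_t$ have the same Hilbert function. Since $k_0+i-2=n-\mu(J)+i-1$, the first bracket vanishes for all $d$ if and only if the first half of (3) holds. The second bracket is the first bracket for the pair $(J,L)$ of nonzero strongly stable ideals in place of $(I,J)$, so it vanishes for all $d$ if and only if the second half of (3) holds. This proves (2)$\Leftrightarrow$(3).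

Condition (3) for $i$ implies condition (3) for $i+1$, because the ranges of $t$ shrink; so (2) for $i$ implies (2) for $i+1$. Since $T_{i,d}=E_{i,d}+E_{i+1,d}$ and the gaps for $E_{i,d}$ and $E_{i+1,d}$ are both nonnegative, (1) holds if and only if (2) holds for $i$ and for $i+1$, that is, if and only if (2) holds for $i$. The last assertion follows.
\end{proof}

In Example~\ref{ex:three}, $\mu(I^{\mathrm{lex}})=3=n$, so the second half of (3) concerns $i-1\le t<3$. In degree $2$ the ideal $J$ contains three monomials in $x_1,x_2$ and $J^{\mathrm{lex}}$ only two, so the condition fails at $t=2$. Thus (3) fails for $i=2,3$, and both halves are empty for $i\ge4$, in agreement with the values computed there.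

\begin{thebibliography}{9}

\bibitem{Big} Bigatti, Comm. Algebra \textbf{21} (1993).

\bibitem{CM} Giulio Caviglia, Satoshi Murai, \emph{On Hilbert functions of general intersections of ideals}, arXiv:1303.6030 (2013).

\bibitem{Eis} Eisenbud, \emph{Commutative Algebra}.

\end{thebibliography}
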